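\title{Ellipticity in the sense of Gromov does not descend along coverings}

\begin{abstract}
A complex manifold is elliptic in the sense of Gromov if it admits a dominating holomorphic spray. Ellipticity passes from a manifold to its covering spaces. We show that it does not pass from a Galois covering back to the base. In every dimension $n\ge 3$, the complement of a nonempty finite set in a very general complex torus carries no spray except the trivial one, while its universal covering, the complement of a periodic discrete set in $\mathbb{C}^n$, is elliptic. There is also a counterexample with deck group $\mathbb{Z}$. The implication does hold when the base is a curve or a Stein manifold. The proof extends a spray across the punctures and shows, with Hermitian--Einstein metrics, that every reflexive sheaf on such a torus is an iterated extension of unitary flat line bundles.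
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Sprays}

Let $Y$ be a complex manifold. A \emph{spray} on $Y$ is a holomorphic map $s\colon E\to Y$ from the total space of a holomorphic vector bundle $\pi\colon E\to Y$ such that $s(0_y)=y$ for every $y\in Y$, where $0_y$ is the zero of the fiber $E_y$. The spray is \emph{dominating} if, for every $y\in Y$, the differential at $0_y$ of the restriction $s|_{E_y}\colon E_y\to Y$ maps $E_y$ onto $T_yY$. The manifold $Y$ is \emph{elliptic} (in the sense of Gromov) if it admits a dominating spray. The projection $\pi$ is itself a spray; we call a spray \emph{trivial} if $s=\pi$. A trivial spray is constant on fibers, so it is not dominating when $\dim Y>0$.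

A dominating spray plays the role of an exponential map. It provides, for each point $y$, a holomorphic map from a complex vector space to $Y$ that sends $0$ to $y$ and is a submersion at $0$, and these maps depend holomorphically on $y$. The unit disc is not elliptic, because every holomorphic map from a vector space to the disc is constant. At the other extreme, suppose that a complex Lie group $H$ acts holomorphically and transitively on $Y$. Then
\begin{equation}\label{eq:homogeneous}
Y\times\operatorname{Lie}(H)\to Y,\qquad (y,v)\mapsto \exp(v)\,y,
\end{equation}
is a dominating spray: its fiber differential at $0_y$ is the differential at the identity of the orbit map $H\to Y$, $h\mapsto hy$, and this map is a submersion because it is surjective and of constant rank. In particular $\mathbb{C}^n$, $\mathbb{C}^*$, $\mathbb{P}^n$ and all complex tori are elliptic.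

\subsection{Coverings}

Let $Y$ be a connected complex manifold and $p\colon Y'\to Y$ a connected Galois covering, with the complex structure lifted from $Y$ and with deck group $G'$, so that $G'$ acts freely and holomorphically on $Y'$ and $Y'/G'=Y$. A spray $s'\colon E'\to Y'$ is \emph{$G'$-equivariant} if $G'$ acts on $E'$ by holomorphic, fiberwise linear maps that cover the action on $Y'$, and $s'$ commutes with the actions. The manifold $Y'$ is \emph{$G'$-elliptic} if it admits a $G'$-equivariant dominating spray. The following is known; we recall the short argument because part of it is used later.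

\begin{lemma}\label{lem:covering}
If $Y$ is elliptic, then $Y'$ is elliptic. More precisely, $Y$ is elliptic if and only if $Y'$ is $G'$-elliptic. Every $G'$-equivariant spray $s'\colon E'\to Y'$ induces a spray $s\colon E'/G'\to Y$, and $s'$ is trivial if $s$ is trivial.
\end{lemma}

\begin{proof}
Let $s\colon E\to Y$ be a dominating spray. The space $p^*E$ deformation retracts onto its zero section $Y'$, and on the zero section the composition $p^*E\to E\to Y$ equals $p$. By the lifting criterion this composition lifts to a map $s'\colon p^*E\to Y'$ that is the identity on the zero section. Since $p$ is locally biholomorphic, $s'$ is a holomorphic dominating spray. For $g\in G'$ the maps $g\circ s'$ and $s'\circ g$ lift the same map to $Y$ and agree on the zero section, so they are equal.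

Conversely, let $s'\colon E'\to Y'$ be a $G'$-equivariant spray with projection $\pi'$. Then $E'/G'\to Y$ is a holomorphic vector bundle and $s'$ induces a spray $s$ on it, which is dominating if $s'$ is. If $s$ is trivial, then $p\circ s'=p\circ\pi'$; the two lifts $s'$ and $\pi'$ of this map agree on the zero section, so $s'=\pi'$.
\end{proof}

The lemma leaves one implication undecided, and this is the question posed in \cite{KLS}:
\begin{quote}
\emph{If $Y'$ is elliptic, is $Y$ elliptic?}
\end{quote}
By Lemma~\ref{lem:covering} the question asks whether a dominating spray on $Y'$ can always be traded for an equivariant one. There are reasons to expect a positive answer. The maps $E'_{y'}\to Y'$ can be composed with $p$, so every point of $Y$ is the center of a dominating map from a vector space. The Oka property, which ellipticity implies, does pass from $Y'$ to $Y$ (see Section~\ref{sec:complements}). The answer is positive for curves and for Stein manifolds $Y$, as we show in Theorem~\ref{thm:B}. On the other hand, a spray takes values in a manifold, not in a vector space, so it cannot be averaged over $G'$, and the vector bundle $E'$ has no reason to come from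 $Y$. The answer turns out to be negative.

\subsection{Results}

A complex torus is a quotient $T=\mathbb{C}^n/\Lambda$ by a lattice $\Lambda\cong\mathbb{Z}^{2n}$. We consider the following condition, which says that $T$ has no nonzero rational cohomology class of Hodge type $(p,p)$ except in the extreme degrees $0$ and $2n$:
\begin{equation}\tag{H}
H^{2p}(T,\mathbb{Q})\cap H^{p,p}(T)=0\qquad\text{for all } 0<p<n .
\end{equation}
The cohomology of a torus is recalled in Section~\ref{sec:tori}, where we also see that (H) holds for a very general torus: it fails only on a countable union of nowhere dense real-analytic subsets of the parameter space.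

\begin{theorem}\label{thm:A}
Let $n\ge 3$.
\begin{enumerate}
\item There exist $n$-dimensional complex tori satisfying \textup{(H)}.
\item For every torus $T=\mathbb{C}^n/\Lambda$ and every nonempty finite set $A\subset T$, with preimage $X\subset\mathbb{C}^n$, the manifold $Y'=\mathbb{C}^n\setminus X$, which is the universal covering of $Y=T\setminus A$, is elliptic.
\item If $T$ satisfies \textup{(H)} and $A\subset T$ is finite and nonempty, then every spray on $Y=T\setminus A$ is trivial. In particular $Y$ is not elliptic.
\end{enumerate}
\end{theorem}

The set $X$ is closed and discrete in a real vector space of dimension at least $3$, so $\mathbb{C}^n\setminus X$ is simply connected; the deck group of $Y'\to Y$ is $\Lambda\cong\mathbb{Z}^{2n}$. Thus the implication ``$Y'$ elliptic $\Rightarrow$ $Y$ elliptic'' is false, with counterexamples in every dimension $n\ge3$. Part (3) says more than that $Y$ is not elliptic: $Y$ is not even \emph{subelliptic}, that is, there is no finite family of sprays on $Y$ whose fiber differentials have images that together span $T_yY$ at every point $y$.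

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item There is a Galois covering $Y'\to Y$ with deck group $G'\cong\mathbb{Z}$ such that $Y'$ is elliptic and $Y$ is not.
\item In the situation of Theorem~\ref{thm:A}(3), every finite connected covering of $Y$ also has only trivial sprays, and every $\Lambda$-equivariant spray on the elliptic manifold $Y'=\mathbb{C}^n\setminus X$ is trivial. For a torus $T$ of dimension $n\ge3$ satisfying \textup{(H)} and a finite set $A\subset T$, the manifold $T\setminus A$ is elliptic if and only if $A=\varnothing$.
\item If $\dim Y=1$ or $Y$ is Stein, then ellipticity of a Galois covering $Y'$ of $Y$ implies ellipticity of $Y$.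
\end{enumerate}
\end{theorem}

We do not settle the case $\dim Y=2$ or the case of a finite group $G'$. The places where $n\ge3$ is used are marked in the proofs.

\subsection{Plan of the proof}

The two halves of Theorem~\ref{thm:A} are independent. Downstairs, on $Y=T\setminus A$, holomorphic objects extend across the punctures and become objects on a compact manifold. A spray then becomes a sequence of sections of vector bundles on $T$, and these sections vanish on $A$ because the spray has to miss $A$ (Section~\ref{sec:punctured}). On a torus satisfying (H) (Section~\ref{sec:tori}) a section of a vector bundle that vanishes at one point vanishes everywhere; this comes from a structure theorem for reflexive sheaves (Section~\ref{sec:sheaves}), which also completes the extension of the bundle itself (Section~\ref{sec:nospray}). Upstairs, periodicity can be ignored: an automorphism of $\mathbb{C}^n$ moves $X$ onto the integer points of a coordinate axis, and the complement of that set has many complete vector fields (Section~\ref{sec:cover}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:complements}.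

\section{Sprays on a punctured torus}\label{sec:punctured}

In this section $T=\mathbb{C}^n/\Lambda$ is any torus of dimension $n\ge2$, the set $A\subset T$ is finite and nonempty, and $Y=T\setminus A$. We study a spray $s\colon E\to Y$ under the additional assumption that $E=\bar E|_Y$ for a holomorphic vector bundle $\pi\colon\bar E\to T$. The group structure of $T$ lets us replace $s$ by its displacement $s-\pi$, which is given by $n$ holomorphic functions.

\begin{lemma}\label{lem:sigma}
There is a holomorphic map $\sigma\colon\bar E\to\mathbb{C}^n$ that vanishes on the zero section and satisfies $s(v)=\pi(v)+\sigma(v) \bmod\Lambda$ for all $v\in E$.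
\end{lemma}

\begin{proof}
The holomorphic map $s-\pi\colon E\to T$ sends the zero section to $0$. The space $E$ is connected and deformation retracts onto the zero section, so $s-\pi$ induces the trivial map on fundamental groups and lifts to a holomorphic map $\sigma\colon E\to\mathbb{C}^n$ with $\sigma(0_{y_0})=0$ for a chosen $y_0\in Y$. The zero section is connected and $\sigma$ maps it to the discrete set $\Lambda$, so $\sigma$ vanishes on it. The set $\bar E\setminus E=\bigcup_{a\in A}\bar E_a$ is a submanifold of codimension $n\ge2$ in $\bar E$, and holomorphic functions extend across analytic sets of codimension at least $2$. The extension vanishes on the zero section of $\bar E$ by continuity.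
\end{proof}

The mechanism of the whole argument is visible for the trivial bundle.

\begin{example}\label{ex:trivial}
Let $\bar E=T\times\mathbb{C}^k$. For fixed $v\in\mathbb{C}^k$ the map $\sigma(\,\cdot\,,v)\colon T\to\mathbb{C}^n$ is holomorphic on a compact connected manifold, hence constant. So $s(y,v)=y+\sigma(v)$ with $\sigma\colon\mathbb{C}^k\to\mathbb{C}^n$ entire and $\sigma(0)=0$: the spray moves all points by the same translation. Fix $a\in A$ and $v\in\mathbb{C}^k$, and put $y=a-\sigma(v)\in T$. If $y$ were in $Y$, then $s(y,v)=a$ would be in $Y$, which it is not. Hence $a-\sigma(v)\in A$ for all $v$. Since $A$ is finite, $\mathbb{C}^k$ is connected and $\sigma(0)=0$, the point $a-\sigma(v)$ equals $a$ for all $v$, so $s(y,v)=y$. Every spray on $Y$ defined on a trivial bundle is trivial.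
\end{example}

The example has two ingredients: solving the equation $y+\sigma(y,v)=a$ shows that $\sigma$ vanishes over $a$, and compactness of $T$ shows that $\sigma$ is determined by its values over one point. The first ingredient is local and holds for every bundle.

\begin{lemma}\label{lem:vanish}
The map $\sigma$ of Lemma~\ref{lem:sigma} vanishes on $\bar E_a$ for every $a\in A$.
\end{lemma}

\begin{proof}
Fix $a\in A$. Let $B\subset\mathbb{C}^n$ be a ball about $0$ so small that $x\mapsto a+x$ embeds $B$ in $T$, that $(a+B)\cap A=\{a\}$, and that $\bar E$ is trivial over $a+B$, with fiber $\mathbb{C}^k$. Define $G\colon B\times\mathbb{C}^k\to\mathbb{C}^n$ by $G(x,v)=x+\sigma(a+x,v)$. Then $G(x,0)=x$, so $G(0,0)=0$ and $\partial_xG(0,0)=\operatorname{Id}$. By the implicit function theorem there is a holomorphic map $v\mapsto x(v)\in B$, defined near $v=0$, with $G(x(v),v)=0$. If $x(v)\ne0$ for some $v$, then $y=a+x(v)$ lies in $Y$ and $s(y,v)=a+G(x(v),v)=a\notin Y$, which is impossible. Hence $x(v)=0$ and $\sigma(a,v)=G(0,v)=0$ for all small $v$, and then for all $v\in\bar E_a$ by the identity theorem.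
\end{proof}

To formulate the second ingredient we expand $\sigma$ in a Taylor series along the fibers. For $j\ge0$ put
\[
\sigma_j(v)=\frac1{2\pi i}\oint_{|t|=1}\sigma(tv)\,\frac{dt}{t^{j+1}},\qquad v\in\bar E .
\]
Each $\sigma_j$ is holomorphic on $\bar E$, its restriction to a fiber is the homogeneous part of degree $j$ of the Taylor series of $\sigma$ on that fiber, and $\sigma=\sum_{j\ge1}\sigma_j$ because $\sigma_0=0$. A holomorphic function on $\bar E$ that is a homogeneous polynomial of degree $j$ on every fiber is the same as a holomorphic section of the symmetric power $S^j\bar E^*$. So $\sigma_j$ is an $n$-tuple of holomorphic sections of $S^j\bar E^*$ over $T$.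

\begin{proposition}\label{prop:reduction}
Suppose that for every $j\ge1$ every holomorphic section of $S^j\bar E^*$ over $T$ that vanishes at some point vanishes identically. Then every spray $s\colon\bar E|_Y\to Y$ is trivial.
\end{proposition}

\begin{proof}
Choose $a\in A$; this is where $A\neq\varnothing$ is used. By Lemma~\ref{lem:vanish} all $\sigma_j$ vanish at $a$, so all $\sigma_j$ vanish identically. Hence $\sigma=0$ and $s=\pi$.
\end{proof}

The hypothesis on sections cannot be dropped, and it fails on some tori.

\begin{example}\label{ex:product}
Let $T=C_1\times\dots\times C_n$ be a product of elliptic curves and $A=\{a\}$, $a=(a_1,\dots,a_n)$. Let $L\to C_2$ be the line bundle of the divisor $a_2$, with a section $f$ that vanishes exactly at $a_2$, and let $\bar E$ be the pullback of $L^*$ to $T$. The section $f$ defines a fiberwise linear function $\sigma_1\colon\bar E\to\mathbb{C}$ that vanishes on $\bar E_y$ exactly when $y_2=a_2$. Put $s(v)=\pi(v)+\sigma_1(v)e_1$, where $e_1$ is the first basis vector of $\mathbb{C}^n$. If $s(v)=a$ and $y=\pi(v)$, then $y_2=a_2$, so $\sigma_1(v)=0$ and $y=a$. Hence $s$ maps $\bar E|_Y$ to $Y$, and it is a nontrivial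 spray on $Y$.
\end{example}

Two things remain for Theorem~\ref{thm:A}(3): every vector bundle on $Y$ has to extend to a vector bundle on $T$, and sections of vector bundles on $T$ must have no zeros unless they vanish identically. Example~\ref{ex:product} lives on the hypersurface $\{y_2=a_2\}$, so the first step is to pass to tori without subvarieties.

\section{Tori without intermediate Hodge classes}\label{sec:tori}

We recall the cohomology of a torus $T=\mathbb{C}^n/\Lambda$. Every class in $H^k(T,\mathbb{C})$ contains exactly one \emph{constant} form, that is, a form with constant coefficients in linear coordinates. This identifies $H^k(T,\mathbb{C})$ with the alternating real-multilinear $k$-forms on $\mathbb{C}^n$ with complex values. The subgroup $H^k(T,\mathbb{Q})$ consists of the forms that take rational values on $\Lambda^k$, and $H^{a,b}(T)$ consists of the constant forms of type $(a,b)$. The pairing $(\kappa,\beta)\mapsto\int_T\kappa\wedge\beta$ between $H^k(T,\mathbb{C})$ and $H^{2n-k}(T,\mathbb{C})$ is perfect, and $H^{c,d}(T)$ pairs nontrivially only with $H^{n-c,n-d}(T)$. This gives a test for the type of a class and, with (H), a test for its vanishing.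

\begin{lemma}\label{lem:type}
Let $T$ satisfy \textup{(H)}, let $0<q<n$ and $\kappa\in H^{2q}(T,\mathbb{Q})$. If $\int_T\kappa\wedge\beta=0$ for every constant form $\beta$ of type $(a,b)$ with $a+b=2n-2q$ and $a\neq b$, then $\kappa=0$.
\end{lemma}

\begin{proof}
Let $\kappa^{c,d}$ be the component of $\kappa$ of type $(c,d)$ with $c\ne d$. For $\beta$ of type $(n-c,n-d)$ we have $\int_T\kappa^{c,d}\wedge\beta=\int_T\kappa\wedge\beta=0$, and $\kappa^{c,d}$ pairs to zero with all other types. So $\kappa^{c,d}=0$, the class $\kappa$ has type $(q,q)$, and (H) gives $\kappa=0$.
\end{proof}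

\begin{lemma}\label{lem:finite}
If $T$ satisfies \textup{(H)}, every analytic subset $Z\subsetneq T$ is finite.
\end{lemma}

\begin{proof}
Suppose that $Z$ has an irreducible component $Z_0$ of dimension $d$ with $0<d<n$. The Poincar\'e dual of its fundamental class is a class $\kappa\in H^{2n-2d}(T,\mathbb{Q})$ with $\int_T\kappa\wedge\beta=\int_{Z_0}\beta$ for all closed $2d$-forms $\beta$, the integral being taken over the regular part of $Z_0$. A $2d$-form of type $(a,b)$ with $a\ne b$ restricts to zero on a $d$-dimensional complex manifold, so $\kappa=0$ by Lemma~\ref{lem:type}. But $\int_{Z_0}\omega^d>0$ for a constant K\"ahler form $\omega$. Hence all components of $Z$ are points, and there are finitely many since $T$ is compact.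
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
We fix the lattice $\mathbb{Z}^{2n}\subset\mathbb{R}^{2n}$ and vary the complex structure. Let $J_0$ be a complex structure on $\mathbb{R}^{2n}$, that is, a linear map with $J_0^2=-\operatorname{Id}$. Let $\mathcal{G}=GL^+(2n,\mathbb{R})$, a connected open subset of the space of matrices, and put $J_g=gJ_0g^{-1}$ for $g\in\mathcal{G}$. Then $T_g=(\mathbb{R}^{2n},J_g)/\mathbb{Z}^{2n}$ is an $n$-dimensional complex torus.

For a linear map $\xi$ of $\mathbb{R}^{2n}$ and an alternating $k$-form $\alpha$ define
\[
(D_\xi\alpha)(v_1,\dots,v_k)=\sum_{l=1}^k\alpha(v_1,\dots,\xi v_l,\dots,v_k).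
\]
The operator $D_\xi$ is a derivation of the exterior algebra and depends linearly on $\xi$. If $J$ is a complex structure, $D_J$ multiplies $(1,0)$-forms by $i$ and $(0,1)$-forms by $-i$, so it acts on forms of type $(a,b)$ as multiplication by $i(a-b)$. Therefore a $2p$-form $\alpha$ has type $(p,p)$ for $J$ if and only if $D_J\alpha=0$.

Let $\alpha\ne0$ be a $2p$-form with rational coefficients, $0<p<n$, and let $Z_\alpha=\{g\in\mathcal{G}: D_{J_g}\alpha=0\}$, a closed real-analytic subset of $\mathcal{G}$. We claim that $Z_\alpha$ has empty interior. Otherwise $Z_\alpha=\mathcal{G}$ by the identity theorem, and $D_\xi\alpha=0$ for all $\xi$ in the linear span $V$ of $\{J_g:g\in\mathcal{G}\}$. A complex structure has trace zero, so $V$ is a nonzero subspace of $\mathfrak{sl}(2n,\mathbb{R})$. It is invariant under conjugation by $\mathcal{G}$; differentiating $\exp(t\xi)\,\eta\exp(-t\xi)\in V$ at $t=0$ shows that $[\xi,\eta]\in V$ for all $\eta\in V$ and all $\xi$. So $V$ is a nonzero ideal of the simple Lie algebra $\mathfrak{sl}(2n,\mathbb{R})$, and $V=\mathfrak{sl}(2n,\mathbb{R})$. Write $\alpha=\sum_I\alpha_I\,du_I$ in the standard coordinates $u_1,\dots,u_{2n}$,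 with $|I|=2p$. For a diagonal matrix $\xi=\operatorname{diag}(\xi_1,\dots,\xi_{2n})$ of trace zero,
\[
0=D_\xi\alpha=\sum_I\Big(\sum_{l\in I}\xi_l\Big)\alpha_I\,du_I .
\]
Since $0<2p<2n$, for each $I$ there are indices $l\in I$ and $m\notin I$. Taking $\xi_l=1$, $\xi_m=-1$ and all other entries zero gives $\alpha_I=0$. So $\alpha=0$, a contradiction.

There are countably many such $\alpha$. By the Baire category theorem there is $g\in\mathcal{G}\setminus\bigcup_\alpha Z_\alpha$, and $T_g$ satisfies (H).
\end{proof}

Lemma~\ref{lem:finite} already controls the zeros of sections of bundles of small rank. Let $f$ be a section of a vector bundle $F$ of rank $r<n$ on a torus satisfying (H). Its zero set is locally defined by $r$ equations, so it has dimension at least $n-r>0$ at each of its points, and by Lemma~\ref{lem:finite} it is empty or all of $T$. For $r\ge n$ this argument does not exclude isolated zeros, and this is the case that matters: a dominating spray needs $\operatorname{rank}E\ge n$. We therefore have to understand all vector bundles on $T$.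

\section{Reflexive sheaves on a torus satisfying (H)}\label{sec:sheaves}

Throughout this section $T=\mathbb{C}^n/\Lambda$ has dimension $n\ge3$ and satisfies (H).

A homomorphism $\rho\colon\Lambda\to U(r)$ defines a holomorphic vector bundle $W_\rho=(\mathbb{C}^n\times\mathbb{C}^r)/\Lambda$ on $T$, where $\lambda$ acts by $(z,w)\mapsto(z+\lambda,\rho(\lambda)w)$. For $r=1$ we call $W_\rho$ a \emph{unitary flat line bundle}. The goal of the section is the following statement, in which the class of vector bundles is enlarged to that of reflexive sheaves for two reasons: the extension of a bundle from $Y$ to $T$ is at first only a reflexive sheaf, and the induction on the rank passes through subsheaves and quotients.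

\begin{proposition}\label{prop:structure}
Every reflexive sheaf $F\ne0$ on $T$ is locally free and has a filtration by subbundles $0=F_0\subset F_1\subset\dots\subset F_r=F$ in which every $F_l/F_{l-1}$ is a unitary flat line bundle.
\end{proposition}

\begin{corollary}\label{cor:zeros}
A holomorphic section of a holomorphic vector bundle $F$ on $T$ that vanishes at one point vanishes identically.
\end{corollary}

\begin{proof}
A section of a unitary flat line bundle $W_\rho$ is an entire function $\phi$ on $\mathbb{C}^n$ with $\phi(z+\lambda)=\rho(\lambda)\phi(z)$. Then $|\phi|$ is $\Lambda$-periodic, hence bounded, and $\phi$ is constant by Liouville's theorem. So a nonzero section of $W_\rho$ has no zeros. Now let $f\not\equiv0$ be a section of $F$, take the filtration of Proposition~\ref{prop:structure}, and let $l\geq1$ be minimal with $f\in H^0(T,F_l)$. The image of $f$ in $F_l/F_{l-1}$ is a nonzero section, so it has no zeros, and therefore $f$ has no zeros.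
\end{proof}

\subsection{Background on sheaves and metrics}\label{sub:background}

Let $M$ be a connected complex manifold and $F$ a coherent analytic sheaf on $M$. The set $\operatorname{Sing}F$ of points near which $F$ is not locally free is an analytic subset different from $M$, and the \emph{rank} of $F$ is the rank of the vector bundle $F|_{M\setminus\operatorname{Sing}F}$. The sheaf $F$ is \emph{torsion-free} if its stalks are torsion-free modules over the stalks of $\mathcal{O}_M$; a torsion-free sheaf of rank $0$ is zero. With $F^*=\mathcal{H}om(F,\mathcal{O}_M)$, the sheaf $F$ is \emph{reflexive} if the natural map $F\to F^{**}$ is an isomorphism. Vector bundles are reflexive, and reflexive sheaves are torsion-free. A coherent subsheaf $F'\subset F$ is \emph{saturated} if $F/F'$ is torsion-free. Every coherent subsheaf $F'$ is contained in a saturated one of the same rank, its \emph{saturation}, namely the preimage in $F$ of the torsion subsheaf of $F/F'$. We use the following standard facts.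
\begin{enumerate}
\item[(R1)] The dual of a coherent sheaf is reflexive.
\item[(R2)] A saturated subsheaf of a reflexive sheaf is reflexive.
\item[(R3)] If $Q$ is torsion-free, then $Q\to Q^{**}$ is injective; it is an isomorphism wherever $Q$ is locally free.
\item[(R4)] If $F,F'$ are reflexive and $Z\subset M$ is an analytic set of codimension at least $2$, every isomorphism $F|_{M\setminus Z}\cong F'|_{M\setminus Z}$ extends to an isomorphism $F\cong F'$.
\end{enumerate}

Let $(M,\omega)$ be a compact K\"ahler manifold of dimension $n$. A torsion-free sheaf $F$ of rank $r>0$ has a determinant line bundle $\det F=(\bigwedge^rF)^{**}$ and a slope $\frac1r\int_Mc_1(\det F)\wedge\omega^{n-1}$. It is \emph{$\omega$-stable} if every coherent subsheaf $F'$ with $0<\operatorname{rank}F'<r$ has smaller slope than $F$. We only use that the condition is empty when there is no such subsheaf.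

A Hermitian metric on a holomorphic vector bundle has a unique compatible connection whose $(0,1)$-part is $\bar\partial$, the Chern connection. Its curvature $R$ is a $(1,1)$-form with values in the endomorphisms, skew-Hermitian with respect to the metric. By Chern--Weil theory, which needs no compactness of the base $U$, the forms
\begin{equation}\label{eq:theta}
\Theta_1=\frac{i}{2\pi}\operatorname{tr}R,\qquad \Theta_2=\frac12\Big(\frac{i}{2\pi}\Big)^2\operatorname{tr}(R\wedge R)
\end{equation}
are closed, of types $(1,1)$ and $(2,2)$, and their de Rham classes are the rational classes $c_1\in H^2(U,\mathbb{Q})$ and $\operatorname{ch}_2=\frac12c_1^2-c_2\in H^4(U,\mathbb{Q})$ of the bundle.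

\begin{theorem}[Bando--Siu {\cite[Theorem 3]{BS}}]\label{thm:BS}
An $\omega$-stable reflexive sheaf $F$ on a compact K\"ahler manifold $(M,\omega)$ of dimension $n$ admits an admissible Hermitian--Einstein metric. This is a smooth Hermitian metric on the bundle $F|_{M\setminus\operatorname{Sing}F}$ whose Chern curvature $R$ satisfies $\int|R|^2<\infty$ and, for a constant $\mu$,
\begin{equation}\label{eq:HE}
iR\wedge\frac{\omega^{n-1}}{(n-1)!}=\mu\operatorname{Id}\,\frac{\omega^n}{n!}.
\end{equation}
\end{theorem}

The plan for finding a flat line bundle inside $F$ is this. A subsheaf of minimal positive rank is stable for free, so it has a Hermitian--Einstein metric. Condition (H) should force $c_1$ and $\operatorname{ch}_2$ to vanish, and for a Hermitian--Einstein metric the vanishing of $\int\Theta_1\wedge\omega^{n-1}$ and $\int\Theta_2\wedge\omega^{n-2}$ forces $R=0$. The difficulty is that the metric lives on a punctured torus, where an integral of a curvature form is not a priori a cohomological quantity. The bound $\int|R|^2<\infty$ repairs this.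

\subsection{Integrable closed forms on a punctured torus}

\begin{lemma}\label{lem:L1}
Let $S\subset T$ be finite, $U=T\setminus S$ and $0<q<n$. Let $\Theta$ be a smooth closed form of type $(q,q)$ on $U$ that is integrable on $U$ and whose de Rham class is rational. Then $\int_U\Theta\wedge\beta=0$ for every constant form $\beta$ of degree $2n-2q$.
\end{lemma}

\begin{proof}
By excision, $H^j(T,U;\mathbb{Q})$ is the direct sum over the points of $S$ of the groups $H^j(\mathbb{R}^{2n},\mathbb{R}^{2n}\setminus\{0\};\mathbb{Q})$, which vanish for $j\ne2n$. Since $2q+1\neq2n$, the exact sequence of the pair shows that $H^{2q}(T,\mathbb{Q})\to H^{2q}(U,\mathbb{Q})$ is surjective. So there is $\kappa\in H^{2q}(T,\mathbb{Q})$, viewed as a constant form, with $\kappa|_U-\Theta=d\gamma$ for a smooth form $\gamma$ on $U$. We have no control of $\gamma$ near $S$. We claim that nevertheless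
\begin{equation}\label{eq:claim}
\int_T\kappa\wedge\beta=\int_U\Theta\wedge\beta\qquad\text{for every constant form $\beta$ of degree } k=2n-2q .
\end{equation}

To avoid $\gamma$ near $S$ we replace $\beta$ by a cohomologous form supported away from $S$. Near a point of $S$ let $x$ be real affine coordinates centered at that point, $e=\sum_lx_l\,\partial/\partial x_l$ the Euler field, and $\eta=\frac1k\iota_e\beta$; here $k>0$ because $q<n$. By Cartan's formula $d\eta=\frac1k\mathcal{L}_e\beta=\beta$, and $|\eta|\le C|x|$. Let $\chi$ be a smooth function on $T$ that equals $1$ near $S$ and is supported in small disjoint balls about the points of $S$. Then $\chi\eta$ is a smooth form on $T$, and $\beta_0=\beta-d(\chi\eta)$ is closed, cohomologous to $\beta$ on $T$, and has compact support in $U$. By Stokes' theorem $\int_Ud\gamma\wedge\beta_0=\int_Ud(\gamma\wedge\beta_0)=0$, so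
\[
\int_T\kappa\wedge\beta=\int_T\kappa\wedge\beta_0=\int_U\Theta\wedge\beta_0=\int_U\Theta\wedge\beta-\int_U\Theta\wedge d(\chi\eta).
\]
It remains to show that the last integral is zero. For small $\delta>0$ let $\rho_\delta\colon T\to[0,1]$ be smooth, equal to $0$ where $|x|\le\delta$ near a point of $S$, equal to $1$ outside the balls $|x|<2\delta$, with $|d\rho_\delta|\le C/\delta$. The form $\rho_\delta\,\Theta\wedge\chi\eta$ has compact support in $U$, and $\Theta$ is closed of even degree, so Stokes' theorem gives
\[
\Big|\int_U\rho_\delta\,\Theta\wedge d(\chi\eta)\Big|=\Big|\int_Ud\rho_\delta\wedge\Theta\wedge\chi\eta\Big|\le C'\cdot\frac1\delta\cdot\delta\int_{\{\delta\le|x|\le2\delta\}}|\Theta| .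
\]
The factor $\delta$ from $|\eta|\le C|x|$ cancels the factor $1/\delta$ from the cutoff; this is the reason for the choice of the primitive $\eta$. The right side tends to $0$ as $\delta\to0$ because $\Theta$ is integrable, and the left side tends to $|\int_U\Theta\wedge d(\chi\eta)|$ by dominated convergence. This proves \eqref{eq:claim}.

If $\beta$ has type $(a,b)$ with $a+b=2n-2q$ and $a\ne b$, then $\Theta\wedge\beta$ has type $(q+a,q+b)\ne(n,n)$ and degree $2n$, so it is zero. By \eqref{eq:claim} and Lemma~\ref{lem:type}, $\kappa=0$, and \eqref{eq:claim} gives the assertion.
\end{proof}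

\subsection{A flat line bundle in every reflexive sheaf}

\begin{lemma}\label{lem:flatsub}
Every reflexive sheaf $F\neq0$ on $T$ contains a saturated subsheaf isomorphic to a unitary flat line bundle.
\end{lemma}

\begin{proof}
Since $F$ is torsion-free and nonzero, it has positive rank. Among the coherent subsheaves of $F$ of positive rank choose one of minimal rank $r$, and let $F_1$ be its saturation. Then $F_1$ has rank $r$, is reflexive by (R2), and has no coherent subsheaf of rank strictly between $0$ and $r$. So $F_1$ is stable for every K\"ahler form. Let $z_1,\dots,z_n$ be linear coordinates on $\mathbb{C}^n$, and put $\tau_c=i\,dz_c\wedge d\bar z_c$ and $\omega=\tau_1+\dots+\tau_n$. The set $S=\operatorname{Sing}F_1$ is finite by Lemma~\ref{lem:finite}. Let $R$ be the curvature of the metric on $F_1|_U$, $U=T\setminus S$, given by Theorem~\ref{thm:BS}.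

\emph{The curvature integrals vanish.} The forms $\Theta_1,\Theta_2$ of \eqref{eq:theta} satisfy $|\Theta_q|\le C(1+|R|^2)$, so they are integrable on $U$. Lemma~\ref{lem:L1} applies with $q=1$ and with $q=2$; \emph{the case $q=2$ requires $n\ge3$}. Hence
\begin{equation}\label{eq:vanishing}
\int_U\operatorname{tr}(iR)\wedge\frac{\omega^{n-1}}{(n-1)!}=0,\qquad\int_U\operatorname{tr}(R\wedge R)\wedge\frac{\omega^{n-2}}{(n-2)!}=0 .
\end{equation}
By \eqref{eq:HE} the first integral equals $\mu r\int_T\omega^n/n!$, so $\mu=0$.

\emph{The curvature vanishes.} We compute at a point of $U$ in a unitary frame. Write $R=\sum_{a,b}R_{ab}\,dz_a\wedge d\bar z_b$ with $r\times r$ matrices $R_{ab}$. The conjugate transpose of $R$ is $\sum R_{ab}^\dagger\,d\bar z_a\wedge dz_b=-\sum R_{ab}^\dagger\,dz_b\wedge d\bar z_a$, and it equals $-R$; thus $R_{ab}^\dagger=R_{ba}$. The forms $\tau_c$ commute and have square zero, so $\omega^m/m!$ is the sum of the products $\prod_{c\in C}\tau_c$ over the $m$-element subsets $C$ of $\{1,\dots,n\}$. In particular $iR\wedge\omega^{n-1}/(n-1)!=(\sum_aR_{aa})\,\omega^n/n!$, and $\mu=0$ means $\sum_aR_{aa}=0$.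

In $\operatorname{tr}(R\wedge R)=\sum\operatorname{tr}(R_{ab}R_{cd})\,dz_a\wedge d\bar z_b\wedge dz_c\wedge d\bar z_d$ only the multiples of $\tau_a\tau_b$, $a<b$, survive the multiplication with $\omega^{n-2}/(n-2)!$, and $\tau_a\tau_b\wedge\omega^{n-2}/(n-2)!=\omega^n/n!$. For fixed $a<b$ four terms contribute, and
\[
dz_a\wedge d\bar z_a\wedge dz_b\wedge d\bar z_b=-\tau_a\tau_b,\qquad dz_a\wedge d\bar z_b\wedge dz_b\wedge d\bar z_a=+\tau_a\tau_b,
\]
with the same signs when $a$ and $b$ are interchanged. So the coefficient of $\tau_a\tau_b$ is $2\operatorname{tr}(R_{ab}R_{ba}-R_{aa}R_{bb})$. The expression $\operatorname{tr}(R_{ab}R_{ba}-R_{aa}R_{bb})$ is symmetric in $a,b$ and vanishes for $a=b$. Summing over all ordered pairs we obtain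
\[
\operatorname{tr}(R\wedge R)\wedge\frac{\omega^{n-2}}{(n-2)!}=\Big[\sum_{a,b}\operatorname{tr}(R_{ab}R_{ab}^\dagger)-\operatorname{tr}\Big(\sum_aR_{aa}\Big)^2\Big]\frac{\omega^n}{n!}=\Big[\sum_{a,b}\operatorname{tr}(R_{ab}R_{ab}^\dagger)\Big]\frac{\omega^n}{n!}.
\]
The last bracket is a continuous nonnegative function on $U$ that vanishes only where $R=0$. By the second equation in \eqref{eq:vanishing}, $R=0$ on $U$.

\emph{From flatness to a line bundle.} The preimage $\tilde U$ of $U$ in $\mathbb{C}^n$ is the complement of a closed discrete set, hence simply connected. So the pullback of $F_1|_U$ to $\tilde U$, with its flat Chern connection, has a global parallel frame, which we may take unitary at one point and hence everywhere. Parallel sections are holomorphic because the $(0,1)$-part of the connection is $\bar\partial$. In this frame $\Lambda$ acts through constant unitary matrices, that is, through a homomorphism $\rho\colon\Lambda\to U(r)$, and $F_1|_U\cong W_\rho|_U$ as holomorphic bundles. By (R4), $F_1\cong W_\rho$ on $T$. Since $\Lambda$ is abelian, the unitary matrices $\rho(\lambda)$ commute and can be diagonalized simultaneously, so $W_\rho$ is a direct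 sum of $r$ unitary flat line bundles. As $F_1$ has no subsheaf of rank strictly between $0$ and $r$, we have $r=1$.
\end{proof}

\subsection{Extensions across isolated points}

Lemma~\ref{lem:flatsub} starts an induction: divide $F$ by a flat line bundle $L$ and apply the induction hypothesis to the quotient. The quotient $Q=F/L$ is torsion-free but need not be reflexive, so we only know $Q^{**}$, which agrees with $Q$ outside a finite set. To rebuild $F$ from $L$ and $Q^{**}$ we have to extend an extension class across that set. This is possible because of the following vanishing.

\begin{lemma}\label{lem:H1}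
Let $\Delta\subset\mathbb{C}^n$ be a polydisc centered at $0$ and $n\ge3$. Then $H^1(\Delta\setminus\{0\},\mathcal{O})=0$.
\end{lemma}

\begin{proof}
For $I\subset\{1,\dots,n\}$ let $U_I=\{z\in\Delta:z_l\ne0\text{ for all }l\in I\}$, so $U_\varnothing=\Delta$. The sets $U_i=U_{\{i\}}$ cover $\Delta\setminus\{0\}$, and their intersections $U_I$ are products of discs and punctured discs, hence Stein. By Leray's theorem it suffices to show that every family $f_{ij}=-f_{ji}\in\mathcal{O}(U_{\{i,j\}})$ with $f_{ij}+f_{jk}+f_{ki}=0$ has the form $f_{ij}=g_j-g_i$ with $g_i\in\mathcal{O}(U_i)$.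

A function $f\in\mathcal{O}(U_I)$ has a Laurent series $\sum c_\alpha z^\alpha$ that converges normally on $U_I$ and has negative exponents only in the variables $z_l$, $l\in I$. For $N\subset\{1,\dots,n\}$ let $f^N$ be the sum of the terms with $\{l:\alpha_l<0\}=N$. Then $f=\sum_Nf^N$, a finite sum; $f^N=0$ unless $N\subset I$; and $f^N$ is holomorphic on $U_N$, since it has no negative exponents in the variables outside $N$. By uniqueness of Laurent series, $(f_{ij}^N)$ satisfies the cocycle relation for each $N$, and it is zero unless $|N|\le2$. Let $|N|\le2$. Since $n\ge3$ there is an index $m\notin N$. Put $g_i^N=f^N_{mi}$. This function is zero unless $N\subset\{m,i\}$, that is, $N\subset\{i\}$, and in that case it is holomorphic on $U_N\supset U_i$. The cocycle relation for $m,i,j$ gives $f_{ij}^N=g_j^N-g_i^N$ on $U_{\{m,i,j\}}$, hence on $U_{\{i,j\}}$ by density. Now sum over $N$.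
\end{proof}

For $n=2$ the lemma is false: $f_{12}=1/(z_1z_2)$ is not of the form $g_2-g_1$, because the monomial $z_1^{-1}z_2^{-1}$ occurs in the Laurent series of neither $g_1$ nor $g_2$.

Recall that an extension $0\to L\to F\to Q\to0$ of holomorphic vector bundles on a complex manifold $M$ has a class in $H^1(M,\mathcal{H}om(Q,L))$, represented by the differences of local splittings. Every class arises from an extension, extensions with the same class have isomorphic middle terms, and the class is compatible with restriction to open subsets.

\begin{proof}[Proof of Proposition~\ref{prop:structure}]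
We use induction on $r=\operatorname{rank}F\ge1$. Let $L\subset F$ be as in Lemma~\ref{lem:flatsub}, so that $Q=F/L$ is torsion-free of rank $r-1$. If $r=1$, then $Q=0$ and $F=L$. Let $r>1$. By (R1) and the induction hypothesis, $Q^{**}$ is a vector bundle with a filtration of the required kind. By (R3) and Lemma~\ref{lem:finite}, the support $S'$ of $Q^{**}/Q$ is finite, and $Q=Q^{**}$ on $U'=T\setminus S'$. So over $U'$ we have an exact sequence $0\to L\to F\to Q^{**}\to0$ whose outer terms are vector bundles. Such a sequence splits locally, so $F|_{U'}$ is a vector bundle, and the extension has a class $\epsilon\in H^1(U',W)$, where $W=\mathcal{H}om(Q^{**},L)$ is a vector bundle on all of $T$.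

Let $B$ be a union of disjoint polydiscs centered at the points of $S'$ over which $W$ is trivial. By Lemma~\ref{lem:H1}, $H^1(B\cap U',W)=0$, and the Mayer--Vietoris sequence of the cover $T=U'\cup B$,
\[
H^1(T,W)\to H^1(U',W)\oplus H^1(B,W)\to H^1(B\cap U',W)=0,
\]
shows that $\epsilon$ is the restriction of a class $\tilde\epsilon\in H^1(T,W)$. Let $0\to L\to\tilde F\to Q^{**}\to0$ be an extension of vector bundles on $T$ with class $\tilde\epsilon$. Then $\tilde F|_{U'}\cong F|_{U'}$, and $F\cong\tilde F$ by (R4). The subbundle $L$ and the preimages in $\tilde F$ of the members of the filtration of $Q^{**}$ form the required filtration.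
\end{proof}

\section{No nontrivial spray on the punctured torus}\label{sec:nospray}

The last tool is an extension theorem for vector bundles, and it is stated for $n\ge3$.

\begin{theorem}[Siu \cite{Siu}; also Trautmann, Frisch--Guenot]\label{thm:Siu}
A holomorphic vector bundle on a punctured ball in $\mathbb{C}^n$, $n\ge3$, extends to a coherent sheaf on the ball.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
Let $s\colon E\to Y=T\setminus A$ be a spray with projection $\pi$. If $E$ has rank $0$, then $E$ is its zero section and $s=\pi$. Let the rank be positive. Choose disjoint balls $B_a$ centered at the points $a\in A$. By Theorem~\ref{thm:Siu}, each $E|_{B_a\setminus\{a\}}$ extends to a coherent sheaf on $B_a$. Gluing these sheaves to $E$ along the punctured balls gives a coherent sheaf $\mathcal{E}$ on $T$ with $\mathcal{E}|_Y=E$. Its double dual $\bar E=\mathcal{E}^{**}$ is reflexive by (R1) and still restricts to $E$ on $Y$. By Proposition~\ref{prop:structure}, $\bar E$ is a vector bundle on $T$. By Corollary~\ref{cor:zeros}, the bundles $S^j\bar E^*$ satisfy the hypothesis of Proposition~\ref{prop:reduction}. Hence $s=\pi$. A trivial spray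 is not dominating, so $Y$ is not elliptic.
\end{proof}

\section{The universal covering is elliptic}\label{sec:cover}

Now $T=\mathbb{C}^n/\Lambda$ is an arbitrary torus of dimension $n\ge3$, the set $A\subset T$ is finite and nonempty, and $X\subset\mathbb{C}^n$ is its preimage, a finite union $X=\bigcup_\nu(a_\nu+\Lambda)$. We construct a dominating spray on a trivial bundle over $\mathbb{C}^n\setminus X$ from flows of vector fields.

A holomorphic vector field $V$ on a complex manifold $M$ is \emph{complete} if it has a holomorphic flow $\mathbb{C}\times M\to M$, $(t,x)\mapsto\phi_t(x)$, defined for all complex times. If $V_1,\dots,V_m$ are complete fields with flows $\phi^1,\dots,\phi^m$, then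
\begin{equation}\label{eq:flowspray}
M\times\mathbb{C}^m\to M,\qquad(x,t)\mapsto\phi^1_{t_1}\circ\dots\circ\phi^m_{t_m}(x),
\end{equation}
is a spray whose fiber differential at $0_x$ sends the $l$th basis vector of $\mathbb{C}^m$ to $V_l(x)$. It is dominating when the fields span $T_xM$ at every point. A complete field on $\mathbb{C}^n$ that vanishes on $X$ has a flow of automorphisms that fix $X$ pointwise, so it restricts to a complete field on $\mathbb{C}^n\setminus X$. By Example~\ref{ex:trivial} no nonzero complete field on $\mathbb{C}^n\setminus X$ is $\Lambda$-periodic, since it would give a nontrivial spray on the trivial line bundle over $T\setminus A$. So the construction must forget the lattice. We first treat a model and then move $X$ to the model by an automorphism.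

\subsection{The model}

\begin{proposition}\label{prop:model}
For $n\ge2$ the manifold $M=\mathbb{C}^n\setminus(\mathbb{Z}\times\{0\})$, where $\mathbb{Z}\times\{0\}\subset\mathbb{C}\times\mathbb{C}^{n-1}$, is elliptic.
\end{proposition}

\begin{proof}
Let $x_1,\dots,x_n$ be the coordinates, $\partial_j=\partial/\partial x_j$ and $h(\zeta)=\sin\pi\zeta$. Consider the finitely many vector fields
\[
x_i\,\partial_j\ \ (2\le i\le n,\ 1\le j\le n),\qquad h(x_1)\,\partial_j\ \ (2\le j\le n),\qquad h(x_1+x_2)\,(\partial_1-\partial_2).
\]
All of them vanish on $\mathbb{Z}\times\{0\}$. They are complete: the flow of $x_j\partial_j$ multiplies $x_j$ by $e^t$, and every other field has the form $fv$ with $v$ a constant vector and $f$ constant in the direction $v$, so that its flow is $x\mapsto x+tf(x)v$. They span at every $x\in M$. If $x_i\ne0$ for some $i\ge2$, the fields $x_i\partial_1,\dots,x_i\partial_n$ span. Otherwise $x=(x_1,0,\dots,0)$ with $x_1\notin\mathbb{Z}$, so $h(x_1)\neq0$; the fields $h(x_1)\partial_j$ give $\partial_2,\dots,\partial_n$, and the last field gives $\partial_1-\partial_2$. Hence \eqref{eq:flowspray} is a dominating spray on $M$.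
\end{proof}

\subsection{Straightening the periodic set}

\begin{proposition}\label{prop:tame}
There is a holomorphic automorphism $\Phi$ of $\mathbb{C}^n$ with $\Phi(X)=\mathbb{Z}\times\{0\}$.
\end{proposition}

The basic tool is interpolation, a consequence of Cartan's Theorem B: every function on a closed discrete subset of $\mathbb{C}^m$ extends to an entire function. Suppose that the projection $P\colon\mathbb{C}^n\to\mathbb{C}^{n-1}$ that forgets the first coordinate is injective on $X$ and has closed discrete image. Then a shear $(w_1,w'')\mapsto(w_1+F(w''),w'')$ can give the points of $X$ arbitrary first coordinates, and a second shear finishes the job. In linear coordinates this situation never occurs: if $P$ is injective on $\Lambda$, then $P(\Lambda)$ is a subgroup of rank $2n$ of a real vector space of dimension $2n-2$ and is not discrete. We therefore first apply a map $z_2\mapsto e^{g(z_1)}z_2$ that makes the second coordinate large at the points of $X$ where $|z_1|$ is large. This needs $\operatorname{Re}g$ to be large on the set $z_1(X)$. A nonconstant entire function cannot have real part bounded below on all of $\mathbb{C}$, and interpolation does not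 apply directly because $z_1(X)$ need not be discrete: if $z_1(\Lambda)$ is discrete in $\mathbb{C}$, then $\Lambda\cap\ker z_1$ has rank $2n-2$ and $T$ contains a subtorus of dimension $n-1$. But $z_1$ can be chosen so that $z_1(X)$ lies on a discrete family of vertical lines, and on such a family $\operatorname{Re}g$ can be made as large as we wish.

\begin{lemma}\label{lem:entire}
Let $\Xi\subset\mathbb{R}$ be closed and discrete, $\mathcal{V}=\{\zeta\in\mathbb{C}:\operatorname{Re}\zeta\in\Xi\}$, and let $\varphi\colon[0,\infty)\to\mathbb{R}$ be continuous. There is an entire function $g$ with $\operatorname{Re}g(\zeta)\ge\varphi(|\zeta|)$ for all $\zeta\in\mathcal{V}$.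
\end{lemma}

\begin{proof}
We use Mergelyan's theorem: if $K\subset\mathbb{C}$ is compact with connected complement, every continuous function on $K$ that is holomorphic in the interior of $K$ is a uniform limit of polynomials on $K$.

For $j\ge0$ let $D_j=\{|\zeta|\le j\}$ and $K_j=D_j\cup(\mathcal{V}\cap D_{j+1})$, the union of a disc and finitely many vertical segments or points. The interior of $K_j$ is the interior of $D_j$. The complement of $K_j$ is connected. Indeed, it contains the connected set $\{|\zeta|>j+1\}$, and any other point $w\notin K_j$ has $j<|w|\le j+1$ and $\operatorname{Re}w\notin\Xi$. Moving $w$ vertically away from the real axis increases its modulus and keeps its real part, so the path stays outside $K_j$ and reaches $\{|\zeta|>j+1\}$.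

We construct polynomials $g_0,g_1,\dots$ such that
\[
\operatorname{Re}g_j(\zeta)>\varphi(|\zeta|)+2^{-j}\ \text{ on }\mathcal{V}\cap D_j,\qquad|g_{j+1}-g_j|<2^{-j-1}\ \text{ on }D_j .
\]
Let $g_0$ be the constant $\varphi(0)+2$. Given $g_j$ and a number $\mu_j\ge0$, define $f$ on $K_j$ by $f=g_j$ on $D_j$ and $f(\zeta)=g_j(\zeta)+\mu_j(|\zeta|-j)$ on $K_j\setminus D_j$. This function is continuous on $K_j$ and holomorphic in the interior. The compact set
\[
\{\zeta\in\mathcal{V}:\ j\le|\zeta|\le j+1,\ \operatorname{Re}g_j(\zeta)\le\varphi(|\zeta|)+2^{-j}\}
\]
does not meet the circle $|\zeta|=j$, so $|\zeta|-j\ge\eta$ on it for some $\eta>0$. Hence for large $\mu_j$ we have $\operatorname{Re}f(\zeta)>\varphi(|\zeta|)+2^{-j}$ on all of $\mathcal{V}\cap D_{j+1}$. By Mergelyan's theorem there is a polynomial $g_{j+1}$ with $|g_{j+1}-f|<2^{-j-1}$ on $K_j$. It has both required properties, since $2^{-j}-2^{-j-1}=2^{-j-1}$.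

The second property shows that $g_j$ converges locally uniformly to an entire function $g$. A point $\zeta\in\mathcal{V}$ lies in $D_j$ for all large $j$, so the first property gives $\operatorname{Re}g(\zeta)\ge\varphi(|\zeta|)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tame}]
\emph{Linear coordinates.} Let $u\ne0$ be a real-linear functional on $\mathbb{C}^n$ with $u(\Lambda)\subset\mathbb{Z}$, for instance a coordinate with respect to a basis of $\Lambda$, and let $z_1(x)=u(x)-iu(ix)$, the complex-linear functional with $\operatorname{Re}z_1=u$. Then $\operatorname{Re}z_1(X)\subset\Xi=\bigcup_\nu(u(a_\nu)+\mathbb{Z})$, which is closed and discrete in $\mathbb{R}$. So $z_1(X)\subset\mathcal{V}$ in the notation of Lemma~\ref{lem:entire}. A complex vector space is not a countable union of proper subspaces. Hence there is a linear functional $z_2\notin\mathbb{C}z_1$ with $z_2(x)\ne0$ for all $x\in X\setminus\{0\}$, and, \emph{since $n\ge3$}, a linear functional $z_3\notin\mathbb{C}z_1+\mathbb{C}z_2$ with $z_3(x-x')\neq0$ for all $x\ne x'$ in $X$. Complete $z_1,z_2,z_3$ to linear coordinates $z_1,\dots,z_n$.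

\emph{Stretching the second coordinate.} For an integer $j\ge1$ let $X_j$ be the set of $x\in X\setminus\{0\}$ with $|z_l(x)|\le j+1$ for all $l\ne2$. Only finitely many $x\in X_j$ have $|z_2(x)|\le1$, because such $x$ lie in a bounded set, and $z_2(x)\neq0$ for each of them. So there is $\delta_j\in(0,1]$ with $|z_2|\ge\delta_j$ on $X_j$. Let $m_j=\log(j/\delta_j)$ for $j\ge1$ and $m_0=0$, and let $\varphi$ be the function on $[0,\infty)$ that is affine on each interval $[j,j+1]$, with $\varphi(0)=0$ and $\varphi(j)=\max(m_{j-1},m_j)$ for $j\ge1$. Then $\varphi\ge m_j$ on $[j,j+1]$. Take $g$ from Lemma~\ref{lem:entire} and define an automorphism of $\mathbb{C}^n$ by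
\[
w_1=z_1,\qquad w_2=e^{g(z_1)}z_2,\qquad w_l=z_l\quad(l\ge3).
\]
Let $P=(w_2,\dots,w_n)\colon\mathbb{C}^n\to\mathbb{C}^{n-1}$. It is injective on $X$ because $w_3=z_3$ is.

\emph{The set $P(X)$ is closed and discrete.} We show that for every $r\ge1$ only finitely many $x\in X$ satisfy $|w_l(x)|\le r$ for all $l\ge2$. Let $x\ne0$ be such a point and $j=\lfloor|z_1(x)|\rfloor$. Suppose $j>r$. Then $|z_1(x)|\le j+1$ and $|z_l(x)|\le r\le j+1$ for $l\ge3$, so $x\in X_j$ and
\[
|w_2(x)|=e^{\operatorname{Re}g(z_1(x))}|z_2(x)|\ge e^{m_j}\delta_j=j>r,
\]
a contradiction. So $j\le r$ and $|z_1(x)|<r+1$. Then $|z_2(x)|\le r\max_{|\zeta|\le r+1}e^{-\operatorname{Re}g(\zeta)}$. All coordinates of $x$ are bounded in terms of $r$, and $X$ has finitely many points in a bounded set.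

\emph{Two shears.} The set $X$ is countably infinite; let $k\colon X\to\mathbb{Z}$ be a bijection. By interpolation there are an entire function $F$ on $\mathbb{C}^{n-1}$ with $F(P(x))=k(x)-z_1(x)$ and an entire map $G\colon\mathbb{C}\to\mathbb{C}^{n-1}$ with $G(k(x))=-P(x)$ for all $x\in X$. In the coordinates $(w_1,w'')\in\mathbb{C}\times\mathbb{C}^{n-1}$ the point $x$ is $(z_1(x),P(x))$. The automorphism $(w_1,w'')\mapsto(w_1+F(w''),w'')$ sends it to $(k(x),P(x))$, and the automorphism $(w_1,w'')\mapsto(w_1,w''+G(w_1))$ sends this point to $(k(x),0)$. The composition of all these maps is the required $\Phi$.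
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
By Proposition~\ref{prop:tame}, $Y'=\mathbb{C}^n\setminus X$ is biholomorphic to the manifold $M$ of Proposition~\ref{prop:model}, which is elliptic.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Cyclic coverings, finite coverings, curves and Stein manifolds}\label{sec:complements}

We prove the three parts of Theorem~\ref{thm:B} in turn.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $T=\mathbb{C}^n/\Lambda$ satisfy (H), $n\ge3$, and let $A$, $X$ be as in Theorem~\ref{thm:A}. We factor the universal covering into a tower of infinite cyclic coverings; ellipticity holds at the top and fails at the bottom, so it is lost at some step. Let $\lambda_1,\dots,\lambda_{2n}$ be a basis of $\Lambda$, let $\Lambda_k$ be the subgroup generated by $\lambda_1,\dots,\lambda_k$, and put $Y_k=(\mathbb{C}^n\setminus X)/\Lambda_k$. Then $Y_0=\mathbb{C}^n\setminus X$ is elliptic and $Y_{2n}=T\setminus A$ is not. Let $k$ be the largest index with $Y_k$ elliptic, so $k<2n$. Then $Y_k\to Y_{k+1}$ is a Galois covering with group $\Lambda_{k+1}/\Lambda_k\cong\mathbb{Z}$, the manifold $Y_k$ is elliptic,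 and $Y_{k+1}$ is not. The argument does not determine $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Since $Y'\to Y$ is the universal covering, with group $\Lambda$, a finite connected covering of $Y$ has the form $Y'/\Lambda'$ for a subgroup $\Lambda'\subset\Lambda$ of finite index. Then $T'=\mathbb{C}^n/\Lambda'$ is a torus and $Y'/\Lambda'=T'\setminus A'$, where $A'$ is the preimage of $A$, a finite nonempty set. The lattices $\Lambda'$ and $\Lambda$ span the same rational vector space, so a constant form is rational for $\Lambda'$ if and only if it is rational for $\Lambda$, and the type of a constant form does not depend on the lattice. Hence $T'$ satisfies (H), and Theorem~\ref{thm:A}(3) applies to $T'\setminus A'$.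

A $\Lambda$-equivariant spray on $Y'$ induces a spray on $Y$, which is trivial by Theorem~\ref{thm:A}(3); by Lemma~\ref{lem:covering} the spray on $Y'$ is trivial.

Finally, $T$ is elliptic, with the spray $T\times\mathbb{C}^n\to T$, $(y,v)\mapsto y+v\bmod\Lambda$, and $T\setminus A$ is not elliptic for finite $A\ne\varnothing$ by Theorem~\ref{thm:A}(3).
\end{proof}

For the Stein case recall that a complex manifold $Z$ is an \emph{Oka manifold} if, for every compact convex set $K\subset\mathbb{C}^m$, every holomorphic map from a neighborhood of $K$ to $Z$ can be approximated uniformly on $K$ by holomorphic maps $\mathbb{C}^m\to Z$. We use three known facts: elliptic manifolds are Oka \cite{Gromov}; if $Y'\to Y$ is a holomorphic covering and $Y'$ is Oka, then $Y$ is Oka; and every Stein Oka manifold is elliptic. For the last two see \cite[Chapter 5]{Forstneric}.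

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $\dim Y=1$ and let $s'\colon E'\to Y'$ be a dominating spray. The restriction of $s'$ to a complex line through $0$ in a fiber, on which the fiber differential is nonzero, is a nonconstant holomorphic map $\mathbb{C}\to Y'$. Its composition with the covering $Y'\to Y$ is nonconstant and lifts to the universal covering of $Y$, which by Liouville's theorem is therefore not the disc. By the uniformization theorem, $Y$ is $\mathbb{P}^1$, $\mathbb{C}$, $\mathbb{C}^*$ or a one-dimensional torus. The group $SL(2,\mathbb{C})$ acts transitively on $\mathbb{P}^1$, and the other three are complex Lie groups, so \eqref{eq:homogeneous} is a dominating spray on $Y$.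

Let $Y$ be Stein and $Y'$ elliptic. By the three facts above, in this order, $Y'$ is Oka, $Y$ is Oka, and $Y$ is elliptic.
\end{proof}

\begin{remark}
The first two facts apply to Theorem~\ref{thm:A} as well: $\mathbb{C}^n\setminus X$ is elliptic, hence Oka, and so $Y=T\setminus A$ is Oka. For $T$ satisfying (H), the manifold $Y$ is thus an Oka manifold all of whose sprays are trivial. The step from Oka to elliptic is the one that fails without the Stein hypothesis; on $Y$ all holomorphic functions are constant, since they extend to $T$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS}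
Bando and Siu, \emph{Stable sheaves and Einstein--Hermitian metrics}, 1994.

\bibitem{Forstneric}
Forstneri\v{c}, \emph{Stein Manifolds and Holomorphic Mappings}, 2nd ed.

\bibitem{Gromov}
Gromov, J. Amer. Math. Soc. 2 (1989).

\bibitem{KLS}
Frank Kutzschebauch, Finnur Larusson, Gerald W. Schwarz, \emph{Gromov's Oka principle for equivariant maps}, arXiv:1912.07129 (2019).

\bibitem{Siu}
Siu, \emph{Extending coherent analytic sheaves}, Ann. of Math. 90 (1969), 108--143.

\end{thebibliography}
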